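# Zero-dimensional closed subsets of a Borel set in $2^\omega\times[0,1]$

## 1. The guess that a Borel space can be as complicated as an analytic one

Take a separable metrizable space $X$ and ask how hard it is to recognize, among all closed subsets of $X$, those that are zero-dimensional. When $X$ is analytic this recognition problem always lies in the class $\boldsymbol\Sigma^1_2$, and some analytic $X_\infty\subset 2^\omega\times[0,1]$ attains the maximal complexity in that class. Can such a space be Borel, or even Polish? The natural first guess is yes. For a Borel $X$, the obvious way of writing "this closed set is zero-dimensional" is still a $\boldsymbol\Sigma^1_2$ formula (we do the count in Section 6), and nothing in it seems to simplify. We shall test this guess, see it fail for compact and for $\sigma$-compact $X$, see why the reason of that failure does not extend to Polish $X$, and then prove that the guess is wrong for every Borel $X\subset 2^\omega\times[0,1]$.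

First the definitions. Let $\mathbb I=[0,1]$ and $Y=2^\omega\times\mathbb I$, with points written $(x,t)$.

**Definition (spaces).** A separable metrizable space is *analytic* if it is empty or a continuous image of $\omega^\omega$. A space is *zero-dimensional* if every point has a neighborhood base of clopen sets; the empty set counts as zero-dimensional. Subspaces of zero-dimensional spaces are zero-dimensional.

**Definition (Effros structure).** $\mathcal F(X)$ is the set of closed subsets of $X$, with the $\sigma$-algebra generated by the sets $\{F\in\mathcal F(X):F\cap U\ne\emptyset\}$, $U\subset X$ open. When $X$ is analytic (resp. Polish) this Borel structure is isomorphic to that of an analytic (resp. Polish) space. $\mathcal F_0(X)\subset\mathcal F(X)$ is the set of closed zero-dimensional subsets of $X$.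

For example, if $X=2^\omega$ then $\mathcal F_0(X)=\mathcal F(X)$. If $X=\mathbb I$, then $\mathcal F_0(X)$ consists of the closed sets that contain no interval $[p,q]$ with $p<q$.

**Definition ($\boldsymbol\Sigma^1_2$ and hardness).** In a Polish space $Z$, a set is $\boldsymbol\Sigma^1_2$ if it is the projection onto $Z$ of a coanalytic subset of $Z\times\omega^\omega$. It is $\boldsymbol\Pi^1_2$ if its complement is $\boldsymbol\Sigma^1_2$, and $\boldsymbol\Delta^1_2$ if it is both. For subsets of a measurable space Borel isomorphic to an analytic space, $\boldsymbol\Sigma^1_2$ is defined by transfer through such an isomorphism, and the choice of isomorphism does not matter. A set $A\subset\mathcal F(X)$ is *$\boldsymbol\Sigma^1_2$-hard* if for every $\boldsymbol\Sigma^1_2$ set $B\subset\omega^\omega$ there is a Borel $f:\omega^\omega\to\mathcal F(X)$ with $B=f^{-1}(A)$. It is *$\boldsymbol\Sigma^1_2$-complete* if it is $\boldsymbol\Sigma^1_2$ and $\boldsymbol\Sigma^1_2$-hard.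

We use three textbook facts. The classes $\boldsymbol\Sigma^1_2$, $\boldsymbol\Pi^1_2$, $\boldsymbol\Delta^1_2$ are closed under countable unions and intersections. They are closed under preimages by Borel maps between Polish spaces: if $B$ is the projection of a coanalytic $P$, then $f^{-1}(B)$ is the projection of the coanalytic set $(f\times\mathrm{id})^{-1}(P)$. And there is a $\boldsymbol\Sigma^1_2$ subset of $\omega^\omega$ that is not $\boldsymbol\Pi^1_2$: take a universal $\boldsymbol\Sigma^1_2$ set $W\subset\omega^\omega\times\omega^\omega$ and $B=\{y:(y,y)\in W\}$. If the complement of $B$ were $\boldsymbol\Sigma^1_2$, it would be $\{y:(y_0,y)\in W\}$ for some $y_0$, and then $y_0\in B\iff(y_0,y_0)\in W\iff y_0\notin B$.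

Two facts about our question are known: $\mathcal F_0(X)$ is $\boldsymbol\Sigma^1_2$ for every analytic $X$, and there is an analytic $X_\infty\subset 2^\omega\times\mathbb I$ for which $\mathcal F_0(X_\infty)$ is $\boldsymbol\Sigma^1_2$-complete. The problem comes from Gabriel Debs and Jean Saint Raymond, "The descriptive complexity of the set of all closed zero-dimensional subsets of a Polish space", arXiv:1805.06732 (2018): **(a)** is there a Polish $X\subset2^\omega\times\mathbb I$ with $\mathcal F_0(X)$ $\boldsymbol\Sigma^1_2$-complete? **(b)** is there a Borel one? A Polish subspace of $Y$ is a $G_\delta$ in $Y$, hence Borel, so a negative answer to (b) gives a negative answer to (a).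

## 2. Passing to compact sets: the theorem

Let $\mathcal K(Y)$ be the compact metrizable space of compact subsets of $Y$, with $\emptyset$ included. For $X\subset Y$ put
$$\mathcal W_X=\{C\in\mathcal K(Y):C\cap X\text{ is zero-dimensional}\}.$$

**Theorem.** Let $X\subset Y$ be Borel. Then $\mathcal W_X$ is $\boldsymbol\Delta^1_2$. Hence $f^{-1}(\mathcal F_0(X))$ is $\boldsymbol\Delta^1_2$ for every Borel $f:\omega^\omega\to\mathcal F(X)$, and $\mathcal F_0(X)$ is not $\boldsymbol\Sigma^1_2$-hard. In particular $\mathcal F_0(X)$ is not $\boldsymbol\Sigma^1_2$-complete for any Borel, and so for any Polish, $X\subset2^\omega\times\mathbb I$.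

So the answers are (a) no and (b) no, and the proof is in ZFC. Here is why everything after the first sentence follows from it.

**From $\mathcal W_X$ to $\mathcal F_0(X)$.** Let $e:\mathcal F(X)\to\mathcal K(Y)$, $e(F)=\overline F$ (closure in $Y$). For $O\subset Y$ open, $\overline F\cap O\ne\emptyset$ iff $F\cap(O\cap X)\neq\emptyset$. The sets $\{C:C\cap O\ne\emptyset\}$ generate the Borel $\sigma$-algebra of $\mathcal K(Y)$, so $e$ is Borel. As $F$ is closed in $X$, we have $F=\overline F\cap X$, and therefore
$$\mathcal F_0(X)=e^{-1}(\mathcal W_X).\tag{1}$$
If $f:\omega^\omega\to\mathcal F(X)$ is Borel, then $f^{-1}(\mathcal F_0(X))=(e\circ f)^{-1}(\mathcal W_X)$ is the preimage of $\mathcal W_X$ under a Borel map between Polish spaces. If $\mathcal W_X$ is $\boldsymbol\Delta^1_2$, so is this preimage. Let $B\subset\omega^\omega$ be $\boldsymbol\Sigma^1_2$ and not $\boldsymbol\Pi^1_2$. Then $B\ne f^{-1}(\mathcal F_0(X))$ for every Borel $f$, so $\mathcal F_0(X)$ is not $\boldsymbol\Sigma^1_2$-hard, hence not $\boldsymbol\Sigma^1_2$-complete.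

It remains to prove that $\mathcal W_X$ is $\boldsymbol\Delta^1_2$ for every Borel $X\subset Y$.

## 3. Separating levels by clopen sets; compact and $\sigma$-compact spaces

From now on $p<q$ always denote rationals in $[0,1]$. A *rational interval* is a nondegenerate closed interval with rational endpoints. For $s\in2^{<\omega}$ let $N_s=\{x\in2^\omega:s\subset x\}$, and for $F\subset Y$ let $F_x=\{t:(x,t)\in F\}$. We write $\{t\le p\}$ for $\{(x,t)\in Y:t\le p\}$, and similarly for other inequalities. The factor $2^\omega$ is already zero-dimensional, so only the vertical direction can cause trouble.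

**Lemma 1.** $F\subset Y$ is zero-dimensional iff for all $p<q$ there is a set $E$, clopen in $F$, with $F\cap\{t\le p\}\subset E\subset\{t<q\}$.

*Proof.* (⇐) For each $p<q$ let $E_{p,q}$ be such a set. Let $(x,t)\in F$ and let $N_s\times((a,b)\cap\mathbb I)$ be a basic neighborhood of it. If $t>0$, choose rationals $\max(a,0)<p<q<t$ and put $E_1=E_{p,q}$. If $t=0$, put $E_1=\emptyset$. If $t<1$, choose rationals $t<p'<q'<\min(b,1)$ and put $E_2=E_{p',q'}$. If $t=1$, put $E_2=F$. In each case $(x,t)\in E_2\setminus E_1$: the point lies in $E_2$ because $t\le p'$ (or $E_2=F$), and it is not in $E_1$ because $E_1\subset\{t<q\}$ and its height exceeds $q$ (or $E_1=\emptyset$). A point of $E_2\setminus E_1$ has height $<b$ (it is $<q'$, or $b>1$) and height $>a$ (it is $>p$, or $a<0$). So $(E_2\setminus E_1)\cap(N_s\times\mathbb I)$ is a clopen neighborhood of $(x,t)$ in $F$ contained in $N_s\times(a,b)$.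

(⇒) The sets $A_0=F\cap\{t\le p\}$ and $B_0=F\cap\{t\ge q\}$ are disjoint and closed in $F$. Every point of $F$ has a clopen neighborhood missing $A_0$ or $B_0$. By Lindelöf, countably many such sets $C_0,C_1,\dots$ cover $F$. The sets $C_n\setminus\bigcup_{i<n}C_i$ are clopen, pairwise disjoint, cover $F$, and each still misses $A_0$ or $B_0$. Let $E$ be the union of those that meet $A_0$. Both $E$ and $F\setminus E$ are unions of open sets, so $E$ is clopen; $A_0\subset E$, and $E\cap B_0=\emptyset$. $\square$

Now test the guess.

**Compact sets.** *A compact $K\subset Y$ is zero-dimensional iff it contains no vertical segment $\{x\}\times[p,q]$, $p<q$.* If $K$ contains a segment, then it has a connected subspace with more than one point, so it is not zero-dimensional. Conversely suppose $K$ contains no segment, and fix $p<q$. For each $x$ there is $t\in[p,q]$ with $(x,t)\notin K$. As $K$ is closed, there are $n_x$ and a rational interval $J_x\subset[p,q]$ with $(N_{x|n_x}\times J_x)\cap K=\emptyset$. Finitely many of the sets $N_{x|n_x}$ cover $2^\omega$. Let $m$ be the largest of their $n_x$. Then for each $s\in 2^m$ the set $N_s$ is contained in one of them, so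 there is a rational interval $J_s\subset[p,q]$ with $(N_s\times J_s)\cap K=\emptyset$. Put $E=\{(x,t)\in K:t<\min J_{x|m}\}$. It is open in $K$, and its complement in $K$ is $\{(x,t)\in K:t>\max J_{x|m}\}$, also open. If $(x,t)\in K$ and $t\le p$, then $t\le\min J_{x|m}$ and equality is excluded, so $(x,t)\in E$. Also $E\subset\{t<q\}$. Lemma 1 applies.

For fixed $p<q$ the set $\{(C,x):\{x\}\times[p,q]\subset C\}$ is closed in $\mathcal K(Y)\times2^\omega$, so its projection along the compact factor $2^\omega$ is closed. Hence the zero-dimensional compact subsets of $Y$ form a $G_\delta$ set in $\mathcal K(Y)$. For compact $X$ the set $\mathcal F_0(X)$ is thus Borel, and the guess fails.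

**$\sigma$-compact spaces.** Let $X=\bigcup_nK_n$ with $K_n$ compact. Recall the classical countable closed sum theorem: a separable metrizable space that is a countable union of closed zero-dimensional subspaces is zero-dimensional. So for $C\in\mathcal K(Y)$, $C\cap X$ is zero-dimensional iff every $C\cap K_n$ is. By the compact case this means that for all $n$ and $p<q$ there is no $x$ with $\{x\}\times[p,q]\subset K_n$ and $\{x\}\times[p,q]\subset C$. Each of these conditions is open in $C$, again by projecting a closed set along $2^\omega$. So $\mathcal W_X$ is $G_\delta$, and by (1) $\mathcal F_0(X)$ is Borel. The guess fails again.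

In both cases zero-dimensionality was decided fiber by fiber. To see what can replace this for other sets, note what the compact proof did: it attached to each $s\in 2^m$ an interval $J_s\subset[p,q]$ such that $N_s\times J_s$ misses $K$, and cut $K$ there. For non-compact $F$ one needs infinitely many stages.

## 4. Interval systems

**Definition.** A *$(p,q)$-system* is a map $A$ from $2^{<\omega}$ to rational intervals with $A(\emptyset)=[p,q]$ and $A(s^\frown\varepsilon)\subset A(s)$ for $\varepsilon\in\{0,1\}$. It *avoids* $F\subset Y$ if $F_x\cap\bigcap_nA(x|n)=\emptyset$ for all $x\in2^\omega$.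

For example, in the compact case above, $A(s)=[p,q]$ for $|s|<m$ and $A(s)=J_{s|m}$ for $|s|\ge m$ defines a $(p,q)$-system avoiding $K$. If $F=2^\omega\times(\mathbb I\setminus\mathbb Q)$, then $A(s)=[p,p+(q-p)2^{-|s|}]$ avoids $F$, since $\bigcap_nA(x|n)=\{p\}$ and $p$ is rational. No system avoids $Y$, since $\bigcap_nA(x|n)$ is never empty.

**Lemma 2.** $F\subset Y$ is zero-dimensional iff for all $p<q$ there is a $(p,q)$-system avoiding $F$.

*Proof.* **From systems to clopen sets.** We show that the criterion of Lemma 1 holds. Let $A$ be a $(p,q)$-system avoiding $F$, and let
$$E=\{(x,t)\in F:\exists n\ t<\min A(x|n)\},\qquad E'=\{(x,t)\in F:\exists n\ t>\max A(x|n)\}.$$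
Since $x|n$ is locally constant in $x$, both are open in $F$. They are disjoint: if $t<\min A(x|n)$ and $t>\max A(x|m)$, then with $k=\max(n,m)$ we get $t<\min A(x|n)\le\min A(x|k)\le\max A(x|k)\le\max A(x|m)<t$. They cover $F$, because for $(x,t)\in F$ there is $n$ with $t\notin A(x|n)$. So $E$ is clopen in $F$. If $(x,t)\in F$ and $t\le p$, then $t\le\min\bigcap_nA(x|n)=\sup_n\min A(x|n)$, and equality is excluded since the minimum belongs to the intersection. So $t<\min A(x|n)$ for some $n$, that is, $(x,t)\in E$. Finally $E\subset\{t<q\}$ because $A(x|n)\subset[p,q]$. By Lemma 1, $F$ is zero-dimensional.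

**Enlarging a clopen partition to open sets of $Y$.** Now let $F$ be zero-dimensional and fix $p<q$. A system has to avoid $F$ on whole cylinders, so we first extend a partition of $F$ to disjoint open sets of $Y$. Choose rationals $p<p_1<q_1<q$. By Lemma 1 there is $E$ clopen in $F$ with $F\cap\{t\le p_1\}\subset E\subset\{t<q_1\}$; thus $F\setminus E\subset\{t>p_1\}$. Put
$$E_0=E\cup(2^\omega\times[0,p_1)),\qquad E_1=(F\setminus E)\cup(2^\omega\times(q_1,1]).$$
Both are nonempty. We claim $\overline{E_0}\cap E_1=\emptyset=E_0\cap\overline{E_1}$. We have $\overline{E_0}\subset\overline E\cup\{t\le p_1\}$. The set $\overline E$ misses $F\setminus E$, as $E$ is closed in $F$, and misses $\{t>q_1\}$, as $E\subset\{t<q_1\}$. The set $\{t\le p_1\}$ misses both $F\setminus E\subset\{t>p_1\}$ and $\{t>q_1\}$. Symmetrically, $\overline{E_1}\subset\overline{F\setminus E}\cup\{t\ge q_1\}$. The set $\overline{F\setminus E}$ misses $E$, as $F\setminus E$ is closed in $F$, and misses $\{t<p_1\}$. The set $\{t\ge q_1\}$ misses $E\subset\{t<q_1\}$ and $\{t<p_1\}$.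

Let $d$ be a compatible metric on $Y$. The sets $U=\{y:d(y,E_0)<d(y,E_1)\}$ and $V=\{y:d(y,E_1)<d(y,E_0)\}$ are open and disjoint. By the claim $E_0\subset U$ and $E_1\subset V$. So $F\subset U\cup V$, $2^\omega\times\{p\}\subset U$ and $2^\omega\times\{q\}\subset V$.

**Building the system by nearly shortest intervals.** We want nested intervals that cross from $U$ to $V$ and are so short that, in the limit, nothing of $U\cup V$ is left inside. Call a rational interval $[a,b]$ *good for $s$* if $N_s\times\{a\}\subset U$ and $N_s\times\{b\}\subset V$. Put $A(\emptyset)=[p,q]$, which is good for $\emptyset$. Given $A(s)$ good for $s$, with $|s|=n$, and $s'=s^\frown\varepsilon$, let $\lambda$ be the infimum of the lengths of the rational intervals contained in $A(s)$ that are good for $s'$; $A(s)$ itself is one of them. Let $A(s')\subset A(s)$ be good for $s'$ with length $\le\lambda+2^{-n}$. This defines a $(p,q)$-system.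

**The system avoids $U\cup V$.** Fix $x$, and let $A(x|n)=[a_n,b_n]$ and $\bigcap_n[a_n,b_n]=[a,b]$ (possibly $a=b$).

Suppose $t\in[a,b]$ and $(x,t)\in U$. If $t=b$, then, since $b_n\to b$ and $U$ is open, $(x,b_n)\in U$ for large $n$, while $(x,b_n)\in V$: a contradiction. So $t<b$. Pick a rational $t'\in(t,b)$ with $(x,t')\in U$. As $U$ is open, $N_{x|n}\times\{t'\}\subset U$ for large $n$. Since $a_n\le a\le t<t'<b\le b_n$, the interval $[t',b_n]\subset A(x|n)$ is rational and good for $x|(n+1)$. Hence $b_{n+1}-a_{n+1}\le b_n-t'+2^{-n}$. In the limit $b-a\le b-t'$, so $t'\le a\le t<t'$, a contradiction.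

Suppose $t\in[a,b]$ and $(x,t)\in V$. If $t=a$, then $(x,a_n)\in V$ for large $n$, while $(x,a_n)\in U$: a contradiction. So $a<t$. Pick a rational $t'\in(a,t)$ with $(x,t')\in V$. For large $n$, $N_{x|n}\times\{t'\}\subset V$, and $[a_n,t']\subset A(x|n)$ is rational (as $a_n\le a<t'$) and good for $x|(n+1)$. Hence $b_{n+1}-a_{n+1}\le t'-a_n+2^{-n}$. In the limit $b-a\le t'-a$, so $b\le t'<t\le b$, a contradiction.

So $\{x\}\times[a,b]$ misses $U\cup V\supset F$ for every $x$. $\square$

## 5. A Polish graph that is not zero-dimensional

The fiberwise test that settled the compact and $\sigma$-compact cases stops working for Polish sets, even when every fiber has at most one point. Lemma 2 gives an example by diagonalization.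

**Example.** Let $S$ be the set of all $(0,1)$-systems. It is a closed subset of $R^{2^{<\omega}}$, where $R$ is the countable discrete set of rational intervals contained in $[0,1]$; so it is homeomorphic to a closed subset of $\omega^\omega$. Since $\omega^\omega$ is homeomorphic to a $G_\delta$ subset of $2^\omega$ (the sequences with infinitely many ones), there are a $G_\delta$ set $D\subset2^\omega$ and a homeomorphism $x\mapsto A_x$ of $D$ onto $S$. For $x\in D$ put $g_n(x)=\min A_x(x|n)$ and $g(x)=\sup_ng_n(x)=\min\bigcap_nA_x(x|n)$, and let $F=\{(x,g(x)):x\in D\}$.

Each $g_n$ is locally constant on $D$. A point $(x,t)\in D\times\mathbb I$ is in $F$ iff $t\ge g_n(x)$ for all $n$, and for every $m\geq 1$ there is $n$ with $g_n(x)>t-1/m$. The first condition is closed and the second is $G_\delta$, so $F$ is $G_\delta$ in $Y$, hence Polish. Every $(0,1)$-system $A$ is $A_x$ for some $x\in D$, and then $g(x)\in F_x\cap\bigcap_nA(x|n)$. So no $(0,1)$-system avoids $F$, and by Lemma 2 $F$ is not zero-dimensional, although $F_x$ never has more than one point.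

## 6. The quantifier count, and two games that are not enough

Let $X\subset Y$ be Borel. By Lemma 2, $C\in\mathcal W_X$ iff for all $p<q$
$$\exists A\ \forall(x,t)\ \ \big[(x,t)\notin C\cap X\ \text{ or }\ t\notin\textstyle\bigcap_nA(x|n)\big],$$
where $A$ ranges over the Polish space of $(p,q)$-systems. The bracket is Borel in $(C,A,x,t)$, so the formula is $\boldsymbol\Sigma^1_2$. This is the count behind the guess of Section 1. To get $\boldsymbol\Delta^1_2$ we need a certificate, of the form $\exists\forall$, for the *non*-existence of an avoiding system. Determinacy of a game would provide one.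

We use the following standard terms. Two players I and II build an infinite branch $z\in[T]$ of a tree $T$ in which every position has a successor; the *payoff* is the set of plays that II wins. A *strategy* of a player chooses a legal move at each position where that player is to move. It is *winning* if the player wins every play consistent with it. Clearly I and II cannot both have winning strategies. Martin's Borel determinacy theorem (D. A. Martin, Ann. of Math. 102 (1975)) says that if the payoff is Borel, one of the players has a winning strategy.

**The game without a witness.** Let $I_0=[p,q]$. In round $n$, I plays $x(n)\in\{0,1\}$, then II plays a rational interval $I_{n+1}\subset I_n$. Let $[a,b]=\bigcap_nI_n$, and let II win iff $F_x\cap[a,b]=\emptyset$. A strategy for II is the same thing as a $(p,q)$-system $A$, with $A(x|(n+1))=I_{n+1}$, and it is winning iff $A$ avoids $F$. So the game says exactly what we want. But its payoff contains a universal quantifier over $t$ and need not be Borel when $F$ is. Indeed, let $F\subset2^\omega\times[p,q]$ be a Borel set whose projection to $2^\omega$ is not Borel. On the closed set of plays with $I_n=[p,q]$ for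 all $n$, which is a copy of $2^\omega$, II wins iff $x$ is outside the projection. Martin's theorem does not apply.

**The game with a visible witness.** To remove the quantifier, let I name the point. In round $n$, I plays $x(n),u(n)\in\{0,1\}$, II plays $I_{n+1}\subset I_n$, and II wins iff $t\notin[a,b]$ or $(x,t)\notin F$, where $t=p+(q-p)\sum_ku(k)2^{-k-1}$. For Borel $F$ the payoff is now Borel. But II wins for *every* $F$, even $F=Y$: II plays $I_1=[p,q]$, and after seeing $u(0),u(1)$ knows a closed interval of length $(q-p)/4$ containing $t$, plays for $I_2$ a rational interval inside $[p,q]$ disjoint from it, and then keeps $I_2$ forever. The exact defect is that II's intervals may depend on the digits of $t$.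

So we want I to name a point, and we want the dependence of II's intervals on its digits to do no harm. Fix a *test interval* $c\subset[p,q]$, let I play digits of a point $z\in c$, and check $z$ only if II's final interval contains all of $c$. Consider II's possible answers to the various digits. Either all of them contain $c$: then their union is again an interval, so the dependence on the digits can be removed by taking the union. Or some answer does not contain $c$: then we can select that one answer, and since intervals only shrink, $c$ will never again matter after it. In both cases one interval remains. A single $c$ will not find every point of $F$. But a point strictly inside the final interval $[a,b]$ lies in some rational $c\subset[a,b]$, and the two endpoints can be checked directly. So we use all rational $c$ at once, in an order of priority.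

One difficulty is left. If $c_0$ is abandoned at time $5$ by selecting a single answer, then the digits already played for $c_1$ are frozen to the values they have in that answer, and I could no longer name an arbitrary point of $c_1$. The remedy is to start reading the digits for $c_1$ only once all higher-priority test intervals that will ever be abandoned have been abandoned. The players do not know this moment during the play, but the payoff is evaluated at the end.

## 7. The game with test intervals

Fix $p<q$. Let $(c_j)_{j\in\omega}$ enumerate all rational intervals contained in $[p,q]$. If $c_j=[r,r']$, let $\pi_j:2^\omega\to c_j$, $\pi_j(u)=r+(r'-r)\sum_ku(k)2^{-k-1}$. This is a continuous surjection, by binary expansion.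

**Definition (the game $G_{p,q}(F)$, for $F\subset Y$).** Put $I_0=[p,q]$. At round $n\in\omega$, player I plays $x(n)\in\{0,1\}$ and $w(n)=(w(n)_0,\dots,w(n)_n)\in\{0,1\}^{n+1}$. Then II plays a rational interval $I_{n+1}\subset I_n$. Let $x=(x(n))_n\in2^\omega$ and $[a,b]=\bigcap_nI_n$ (possibly $a=b$). Call $j$ *dead at time $n$* if $c_j\not\subset I_n$, and *alive at time $n$* otherwise; since the $I_n$ decrease, death is permanent. Let $d_j\in\omega\cup\{\infty\}$ be the first time at which $j$ is dead, $\infty$ if there is none. So $d_j=\infty$ iff $c_j\subset[a,b]$. Put
$$N_j=\max\big(\{j\}\cup\{d_i:i<j,\ d_i<\infty\}\big),\qquad z_j=\pi_j\big((w(N_j+k)_j)_{k\in\omega}\big)\in c_j.\tag{2}$$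
II wins iff both of the following hold:

* (α) $(x,a)\notin F$ and $(x,b)\notin F$;
* (β) for every $j$ with $c_j\subset[a,b]$: $(x,z_j)\notin F$.

The digit $w(m)_j$ exists for $m\ge j$, and $N_j\ge j$, so $z_j$ is well defined. Two small examples. If $[p,q]=[0,1]$, $c_j=[\frac14,\frac12]$, $I_1=[0,\frac34]$ and $I_2=[\frac13,\frac34]$, then $j$ is alive at time $1$ and $d_j=2$. If $d_0=3$, $d_1=\infty$, $d_2=7$, then $N_0=0$, $N_1=N_2=3$, $N_3=7$, and $z_1$ is read from the digits $w(3)_1,w(4)_1,\dots$.

**Proposition 3.** For arbitrary $F\subset Y$, II has a winning strategy in $G_{p,q}(F)$ iff there is a $(p,q)$-system avoiding $F$.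

One direction is immediate. Given a $(p,q)$-system $A$ avoiding $F$, II ignores the $w(n)$ and plays $I_{n+1}=A(x|(n+1))$. Then $F_x\cap[a,b]=\emptyset$. So (α) holds, and if $c_j\subset[a,b]$ then $z_j\in c_j\subset[a,b]$, so (β) holds. The next section proves the converse.

## 8. From a winning strategy to an interval system

Let $\sigma$ be a winning strategy for II in $G_{p,q}(F)$. II's intervals depend on $x$ and on the digits $w$; we must get rid of $w$.

**Notation for digits.** A *history of length $n$* is a sequence $v=(w(0),\dots,w(n-1))$ with $w(m)\in\{0,1\}^{m+1}$; for $k\le n$, $v|k$ is its restriction to length $k$. For $s\in2^n$ and a history $v$ of length $n$, let $I(s,v)$ be the interval $I_n$ that arises when I plays $(s,v)$ and II follows $\sigma$. Thus $I(\emptyset,\emptyset)=[p,q]$, and $I(s,v)\subset I(s|k,v|k)$. Say that $j$ is *alive* for $(s,v)$ if $c_j\subset I(s,v)$, and *dead* for $(s,v)$ otherwise. The $j$-th *column* of $v$ is $v^{(j)}=(w(m)_j)_{j\le m<n}$. For histories of the same length write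
$$v\sim_jv'\iff v^{(i)}=v'^{(i)}\text{ for all }i<j.$$
So $\sim_0$ relates all histories of the same length, $\sim_{j+1}$ refines $\sim_j$, and $\sim_j$ is equality on histories of length $n\le j$, because these have only the columns $0,\dots,n-1$. Also $v\sim_jv'$ implies $v|k\sim_jv'|k$. For example, histories of length $2$ have three digits $w(0)_0,w(1)_0,w(1)_1$. There is one $\sim_0$-class with eight elements; there are four $\sim_1$-classes with two elements each, one for each value of the column $(w(0)_0,w(1)_0)$; and the $\sim_2$-classes are singletons.

**Step 1. Construction of the sets $\Theta(s)$.** The purpose is to select, for each $s\in2^n$, a finite nonempty set $\Theta(s)$ of histories of length $n$ such that the union of the $I(s,v)$, $v\in\Theta(s)$, is an interval, while I keeps enough freedom in the digits. Put $\Theta(\emptyset)=\{\emptyset\}$. Given $\Theta(s)$ with $|s|=n$, and $s'=s^\frown\varepsilon$, the *starting set* consists of all $v^\frown w$ with $v\in\Theta(s)$, $w\in\{0,1\}^{n+1}$, and $w_j=0$ for each $j\le n$ that is dead for $(s,v)$. Then, for $j=0,1,\dots,n$ successively, perform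

*pruning $j$*: in the current set, every $\sim_j$-class $\Gamma$ such that $j$ is alive for $(s,v|n)$ for all $v\in\Gamma$, but dead for $(s',v)$ for some $v\in\Gamma$, is replaced by $\{v\}$, where $v$ is the lexicographically least element of $\Gamma$ with $j$ dead for $(s',v)$.

The other classes are kept. The result after pruning $n$ is $\Theta(s')$. It is finite, and nonempty because each pruning leaves at least one element of each class; its elements restrict to elements of $\Theta(s)$.

The first round, by hand: $n=0$, $s=\emptyset$. Index $0$ is alive for $(\emptyset,\emptyset)$, so the starting set has both histories of length $1$, with digit $0$ and with digit $1$. If both of II's answers contain $c_0$, both histories stay, and the union of the two answers is an interval, as both contain $c_0$. If an answer does not contain $c_0$, one history with such an answer is kept, and only one interval is left.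

**Step 2. Uniform life and death.** This step shows that on a $\sim_j$-class all histories agree on whether $j$ is alive.

**(A)** *For every $s$, $j$ and every $\sim_j$-class $\Gamma$ of $\Theta(s)$: either $j$ is alive for $(s,v)$ for all $v\in\Gamma$, or $j$ is dead for $(s,v)$ for all $v\in\Gamma$; in the latter case $v^{(j)}$ is constant on $\Gamma$.*

The proof is by induction on $|s|$. For $s=\emptyset$ there is only one history. Assume (A) for $s$, $|s|=n$, let $s'=s^\frown\varepsilon$, and let $\Gamma'$ be a $\sim_j$-class of $\Theta(s')$. If $j\ge n+1$, then $\Gamma'$ is a singleton and there is nothing to prove. Let $j\le n$. Let $\Gamma''\supset\Gamma'$ be the $\sim_j$-class containing $\Gamma'$ in the set that is current just before pruning $j$. The restrictions to length $n$ of the elements of $\Gamma''$ lie in one $\sim_j$-class $\Gamma$ of $\Theta(s)$.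

If $j$ is dead on $\Gamma$, then, as death is permanent, $j$ is dead for $(s',v)$ for all $v\in\Gamma'$. Moreover $v^{(j)}$ is constant on $\Gamma'$: its part before the last digit is constant by the induction hypothesis, and the last digit is $0$ by the definition of the starting set.

If $j$ is alive on $\Gamma$, then $j$ is alive for $(s,v|n)$ for all $v\in\Gamma''$. Either some $v\in\Gamma''$ has $j$ dead for $(s',v)$; then $\Gamma''$ was replaced by a singleton at pruning $j$, and, as later prunings only remove elements, $\Gamma'$ is a singleton. Or no $v\in\Gamma''$ has $j$ dead for $(s',v)$; then $j$ is alive on all of $\Gamma'$. In both cases (A) holds for $\Gamma'$.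

**Step 3. Pruning keeps a representative.** We record what a pruning cannot destroy.

**(B)** *If $v$ belongs to the current set before pruning $i$, then some $v'\sim_iv$ belongs to the set after pruning $i$.*

Indeed the $\sim_i$-class of $v$ is either kept or replaced by one of its elements.

**Step 4. The unions are intervals.** Here the dichotomy of Section 6 is used, once for each column.

**(C)** *For every $s$, $j$ and every $\sim_j$-class $\Gamma$ of $\Theta(s)$, the set $\bigcup_{v\in\Gamma}I(s,v)$ is an interval.*

Fix $s$ and use downward induction on $j$. For $j\ge|s|$ the classes are singletons. Suppose the statement holds for $j+1$, and let $\Gamma$ be a $\sim_j$-class of $\Theta(s)$. If $j$ is dead on $\Gamma$, then by (A) the column $v^{(j)}$ is constant on $\Gamma$, so $\Gamma$ is a single $\sim_{j+1}$-class. If $j$ is alive on $\Gamma$, then $\Gamma$ is a finite union of $\sim_{j+1}$-classes, whose associated unions are intervals that all contain $c_j$; hence their union is an interval. By (A) there is no other case.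

Now put
$$A(s)=\bigcup_{v\in\Theta(s)}I(s,v).\tag{3}$$
By (C) with $j=0$, this finite union of rational intervals is an interval, hence a rational interval. We have $A(\emptyset)=[p,q]$. If $s'=s^\frown\varepsilon$ with $|s|=n$, and $v'\in\Theta(s')$, then $v'|n\in\Theta(s)$ and $I(s',v')\subset I(s,v'|n)$; so $A(s')\subset A(s)$. Thus $A$ is a $(p,q)$-system.

**Step 5. A play that keeps a bad point.** We must show that $A$ avoids $F$. Suppose not: let $t\in\bigcap_nA(x|n)$ with $(x,t)\in F$. We shall produce a play consistent with $\sigma$ that II loses. In this step we find a play whose final interval has $t$ in its interior.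

The histories $v\in\Theta(x|n)$, $n\in\omega$, with $t\in I(x|n,v)$ form a tree under restriction. It is finitely branching, and its levels are nonempty because $t\in A(x|n)$. By König's lemma there is $\varrho=(\varrho(0),\varrho(1),\dots)$ with $\varrho|n\in\Theta(x|n)$ and $t\in I(x|n,\varrho|n)$ for all $n$. Consider the play in which I plays $(x,\varrho)$ and II follows $\sigma$, and let $[a,b]\ni t$ be its final interval. II wins this play. By (α), $(x,a),(x,b)\notin F$, so $a<t<b$. Choose $j$ with $t\in c_j\subset[a,b]$; then $j$ never dies in this play. Let the $d_i$ ($i<j$) and $N=N_j\ge j$ be computed for this play. Let $\Gamma_n$ be the $\sim_j$-class of $\varrho|n$ in $\Theta(x|n)$. For $i\le j$ the relation $\sim_j$ refines $\sim_i$, so $\Gamma_n$ is contained in one $\sim_i$-class, and (A) gives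
$$\text{for all }n,\ i\le j,\ v\in\Gamma_n:\quad i\text{ is dead for }(x|n,v)\iff i\text{ is dead for }(x|n,\varrho|n).\tag{4}$$

**Step 6. Rewriting column $j$.** The play along $\varrho$ has some point $z_j$, perhaps not $t$. We show that column $j$ can be changed from time $N$ on so as to spell $t$, without leaving the sets $\Gamma_n$. Choose $u\in2^\omega$ with $\pi_j(u)=t$. For $n\ge N$ let $\Gamma_n^u$ be the set of those $v=(w(m))_{m<n}\in\Gamma_n$ with $w(m)_j=u(m-N)$ for $N\le m<n$.

*Claim: $\Gamma_n^u\ne\emptyset$ for all $n\ge N$.* For $n=N$ there is no condition on digits, and $\varrho|N\in\Gamma_N^u$. Let $n\ge N$ and $v\in\Gamma_n^u$. Define $w\in\{0,1\}^{n+1}$ by $w_i=\varrho(n)_i$ for $i<j$, $w_j=u(n-N)$, and $w_i=0$ for $j<i\le n$; this makes sense because $j\le N\le n$.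

First, $v^\frown w$ is in the starting set of the construction of $\Theta(x|(n+1))$. Indeed $v\in\Theta(x|n)$. If $i<j$ is dead for $(x|n,v)$, it is dead for $(x|n,\varrho|n)$ by (4). As $\varrho|(n+1)\in\Theta(x|(n+1))$ belongs to the starting set, $\varrho(n)_i=0$, so $w_i=0$. The index $j$ is alive for $(x|n,v)$ by (4), so $w_j$ is unrestricted. The digits with index $>j$ are $0$. Moreover $v^\frown w\sim_j\varrho|(n+1)$, since $v\sim_j\varrho|n$ and the new digits agree in the columns $i<j$.

Second, $v^\frown w$ survives the prunings $0,\dots,j$. We know that $\varrho|(n+1)$ survives all prunings. Let $i\le j$, and suppose $v^\frown w$ has survived the prunings before $i$. Just before pruning $i$, both $v^\frown w$ and $\varrho|(n+1)$ are in the current set, and they lie in the same $\sim_i$-class.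

* If $i$ is dead at time $n$ along $\varrho$, then this class contains the element $\varrho|(n+1)$, with $i$ dead for $(x|n,\varrho|n)$. So the class does not meet the condition for replacement, and is kept.
* If $i$ is alive at time $n$ along $\varrho$, then $i$ never dies along $\varrho$. For $i<j$ this holds because a finite $d_i$ would satisfy $d_i\le N\le n$, by (2); for $i=j$ it is known. If the class were replaced by a singleton, this singleton would be $\{\varrho|(n+1)\}$, because $\varrho|(n+1)$ survives. Then $i$ would be dead for $(x|(n+1),\varrho|(n+1))$, a contradiction. So the class is kept.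

In both cases $v^\frown w$ survives pruning $i$. This is the place where the delay $N_j$ in (2) is needed.

Third, the prunings $i=j+1,\dots,n$ may remove $v^\frown w$. But for these $i$ the relation $\sim_i$ refines $\sim_{j+1}$, so by (B), applied successively, after each of them some element $\sim_{j+1}$-equivalent to $v^\frown w$ remains. Thus there is $v'\in\Theta(x|(n+1))$ with $v'\sim_{j+1}v^\frown w$. Then $v'\sim_jv^\frown w\sim_j\varrho|(n+1)$, so $v'\in\Gamma_{n+1}$. Also $v'$ has the same $j$-th column as $v^\frown w$, whose digits at times $N\le m\le n$ are $u(m-N)$. So $v'\in\Gamma_{n+1}^u$, and the claim is proved.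

**Step 7. The contradiction.** We assemble a play that spells $t$ in column $j$. Restriction maps $\Gamma_{n+1}^u$ into $\Gamma_n^u$ for $n\ge N$: if $v\in\Gamma_{n+1}$, then $v|n\in\Theta(x|n)$ and $v|n\sim_j\varrho|n$. These sets are finite and nonempty. By König's lemma there is $\varrho'$ with $\varrho'|n\in\Gamma_n^u$ for all $n\ge N$; by restriction, $\varrho'|n\in\Gamma_n$ for $n<N$ too. Consider the play in which I plays $(x,\varrho')$ and II follows $\sigma$. By (4), applied to $v=\varrho'|n$ for all $n$, every $i<j$ has the same death time as along $\varrho$, so $N_j=N$ in this play as well. Again by (4), $j$ never dies, so $c_j$ is contained in the final interval. And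
$$z_j=\pi_j\big((\varrho'(N+k)_j)_{k\in\omega}\big)=\pi_j(u)=t,\qquad (x,t)\in F.$$
So (β) fails and II loses a play consistent with $\sigma$, a contradiction. Hence $A$ avoids $F$, and Proposition 3 is proved. $\square$

## 9. Borel payoff, determinacy, and $\boldsymbol\Delta^1_2$

Let $X\subset Y$ be Borel. By Lemma 2 and Proposition 3, applied to $F=C\cap X$,
$$\mathcal W_X=\bigcap_{p<q}\mathcal W_{p,q},\qquad\mathcal W_{p,q}=\{C\in\mathcal K(Y):\text{II has a winning strategy in }G_{p,q}(C\cap X)\}.\tag{5}$$

**Step 1. The payoff is Borel, uniformly in $C$.** Fix $p<q$. The legal positions form a countable tree $T$ that does not depend on $C$; every position has a legal successor, and the plays form the Polish space $[T]$. On $[T]$: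

* $x$ is a continuous function of the play, and each $I_n$ is a continuous function into a discrete set; so $a=\sup_n\min I_n$ and $b=\inf_n\max I_n$ are Borel functions;
* for each $j,n$ the set of plays with $j$ dead at time $n$ is clopen, so $d_j$ and $N_j$ are Borel functions with countable range;
* on each Borel set $\{N_j=N\}$, $z_j$ is given by $\pi_j\big((w(N+k)_j)_k\big)$, a continuous function; so $z_j$ is Borel;
* the set $\{d_j=\infty\}=\{c_j\subset[a,b]\}$ is closed.

Moreover $\{(C,y):y\in C\}$ is closed in $\mathcal K(Y)\times Y$ and $X$ is Borel, so $\{(C,x,t):(x,t)\in C\cap X\}$ is Borel. With $F=C\cap X$, condition (α) says that $(C,x,a)$ and $(C,x,b)$ are outside this Borel set. Condition (β) says that for each of the countably many $j$, either $d_j<\infty$ or $(C,x,z_j)$ is outside it. Hence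
$$P=\{(C,z)\in\mathcal K(Y)\times[T]:\text{II wins the play }z\text{ of }G_{p,q}(C\cap X)\}$$
is Borel.

**Step 2. Two existential descriptions.** The strategies of each player form a Polish space, namely a closed subspace of a countable product of countable discrete sets. The relation "$z\in[T]$ is consistent with the strategy $\tau$" is closed. Therefore
$$\mathcal W_{p,q}=\{C:\exists\tau\ \forall z\in[T]\ (z\text{ consistent with }\tau\Rightarrow(C,z)\in P)\},$$
with $\tau$ ranging over the strategies of II. The part after $\exists\tau$ is coanalytic in $(C,\tau)$, and the space of strategies is homeomorphic to a closed subset of $\omega^\omega$, so $\mathcal W_{p,q}$ is $\boldsymbol\Sigma^1_2$.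

For each fixed $C$ the payoff $\{z:(C,z)\in P\}$ is Borel, so by Martin's theorem the game is determined: $C\notin\mathcal W_{p,q}$ iff I has a winning strategy. That is,
$$\mathcal K(Y)\setminus\mathcal W_{p,q}=\{C:\exists\rho\ \forall z\in[T]\ (z\text{ consistent with }\rho\Rightarrow(C,z)\notin P)\},$$
with $\rho$ ranging over the strategies of I. This is $\boldsymbol\Sigma^1_2$ for the same reason. So $\mathcal W_{p,q}$ is $\boldsymbol\Delta^1_2$.

**Step 3. The Theorem.** The intersection in (5) is countable and $\boldsymbol\Delta^1_2$ is closed under countable intersections, so $\mathcal W_X$ is $\boldsymbol\Delta^1_2$. As shown in Section 2, it follows that $f^{-1}(\mathcal F_0(X))$ is $\boldsymbol\Delta^1_2$ for every Borel $f:\omega^\omega\to\mathcal F(X)$, so $\mathcal F_0(X)$ is not $\boldsymbol\Sigma^1_2$-hard and hence not $\boldsymbol\Sigma^1_2$-complete. Therefore no Borel set $X\subset2^\omega\times\mathbb I$ has a $\boldsymbol\Sigma^1_2$-complete $\mathcal F_0(X)$, which answers (b). Polish subspaces of $2^\omega\times\mathbb I$ are Borel, so no Polish one does either, which answers (a). $\blacksquare$
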